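\title{Path-pairable graphs without a clique minor have linear maximum degree}

\begin{abstract}
A graph is path-pairable if, however its vertices are split into pairs, the pairs can be joined by pairwise edge-disjoint paths. We prove that every path-pairable graph on $n$ vertices without a $K_t$ minor has a vertex of degree at least $c(t)\,n$, which confirms a conjecture posed in a paper of Gir\~ao, M\'esz\'aros, Popielarz and Snyder. The proof averages over all pairings to obtain a random path between any two vertices, and shows that a large clique minor exists unless two independent random paths meet often. For large $n$ we obtain maximum degree at least $n/(512t^3)$, and we construct examples with maximum degree $O\big(n(\log t/\log\log t)^3/t^2\big)$. The linear bound already follows from the cut condition that path-pairability implies, and it fails if the excluded minor is replaced by bounded degeneracy.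
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple. We write $d(v)$ for the degree of a vertex, $\Delta=\Delta(G)$ for the maximum degree, $e(G)$ for the number of edges, $e(S,S')$ for the number of edges between disjoint vertex sets $S$ and $S'$, and $\log$ for the natural logarithm.

Let $G$ be a graph on $n$ vertices, where $n\ge2$ is even. A \emph{pairing} is a partition of $V=V(G)$ into $n/2$ pairs $\{x_i,y_i\}$. The graph $G$ is \emph{path-pairable} if for every pairing there are pairwise edge-disjoint paths $P_1,\dots,P_{n/2}$ such that $P_i$ joins $x_i$ to $y_i$. The paths may share vertices. Complete graphs are path-pairable, and so are stars: join each pair through the center. Both examples have $\Delta=n-1$, and one may ask how small the maximum degree can be when the graph has few edges to work with.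

\subsection*{Two necessary conditions}
The first condition concerns cuts. For a connected graph $G$ on $n\ge2$ vertices let
\[
h(G)=\min_{0<|S|\le n/2}\frac{e(S,V\setminus S)}{|S|}
\]
be its \emph{edge expansion}. A path-pairable graph is connected and has $h(G)\ge1$: given $S$ with $|S|\le n/2$, pair every vertex of $S$ with a vertex outside $S$ and pair the remaining vertices among themselves; the $|S|$ paths that start in $S$ leave it along distinct edges.

The second condition concerns lengths. Suppose that $e(G)\le Cn$. For every pairing the distances between partners sum to at most $Cn$. Averaging over all pairings, two uniformly random distinct vertices have expected distance at most $2C$, so by Markov's inequality they have distance less than $4C$ with probability at least $\frac12$. Hence some ball of radius less than $4C$ contains at least $n/2$ vertices, and since a ball of radius $r$ has at most $(\Delta+1)^r$ vertices, we get $\Delta+1\ge(n/2)^{1/(4C)}$. So sparse path-pairable graphs have polynomially large degrees, but the count gives nothing close to linear, and Theorem~\ref{thm:limits}(c) below shows that sparsity alone does not force a linear degree.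

\subsection*{Excluding a clique minor}
A graph $F$ is a \emph{minor} of $G$ if it can be obtained from $G$ by deleting vertices and edges and contracting edges. We use the equivalent description for cliques: $G$ has a $K_t$ minor if and only if there are $t$ pairwise disjoint nonempty vertex sets, the \emph{branch sets}, each inducing a connected subgraph and any two joined by an edge. A minor of a graph without a $K_t$ minor has no $K_t$ minor. Such graphs are sparse. Throughout, for $t\ge3$, we let $C_t\ge1$ be any constant such that
\begin{equation}\label{eq:density}
e(F)\le C_t\,|V(F)|\qquad\text{for every graph $F$ without a $K_t$ minor.}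
\end{equation}
One may take $C_t=2^{t-3}$, because average degree at least $2^{t-2}$ forces a $K_t$ minor \cite{Mader,Diestel}, or $C_t=O(t\sqrt{\log t})$ \cite{Kostochka,Thomason}.

The case $t=3$ is settled by the cut condition. A connected graph without a $K_3$ minor is a tree. Deleting an edge of a tree leaves a component $S$ with $|S|\le n/2$ and $e(S,V\setminus S)=1$, so $h(G)\ge1$ forces every edge to end in a leaf. The tree is then a star, and $\Delta=n-1$. It is known that every path-pairable planar graph on $n$ vertices has a vertex of degree at least $c'n$ for an absolute constant $c'>0$. Planar graphs have no $K_5$ minor, and the following conjecture from \cite{GMPS} asks for the same conclusion under any excluded clique minor.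

\begin{quote}
\textbf{Conjecture.} For every $t$ there is a constant $c=c(t)>0$ such that every path-pairable graph on $n$ vertices without a $K_t$ minor has a vertex of degree at least $cn$.
\end{quote}

\subsection*{Results}
The conjecture is true. For $t\le2$ a graph without a $K_t$ minor has no $K_3$ minor, so it suffices to treat $t\ge3$.

\begin{theorem}\label{thm:main}
Let $t\ge3$. Every path-pairable $n$-vertex graph without a $K_t$ minor satisfies
\[
\Delta\ge\frac{n}{4t^4C_t}.
\]
\end{theorem}

The proof does not use the planar result. For $t=5$ and $C_5=4$ the bound reads $\Delta\ge n/10^4$. A refinement of the argument improves the dependence on $t$. The quantity that it controls directly is the sum of the squared degrees.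

\begin{theorem}\label{thm:poly}
Let $t\ge3$ and let $G$ be a path-pairable graph on $n$ vertices without a $K_t$ minor. Then
\begin{enumerate}
\item[(a)] $\sum_vd(v)^2\ge\dfrac{n^2}{256\,t^2}$;
\item[(b)] $\Delta\ge\dfrac{n}{512\,t^2C_t}$, so $\Delta\ge c\,n/(t^3\sqrt{\log t})$ for an absolute constant $c>0$;
\item[(c)] $\Delta\ge\dfrac{n}{512\,t^3}$ whenever $n\ge2^{13}t^2C_t^4$.
\end{enumerate}
\end{theorem}

For a linear bound the cut condition suffices.

\begin{theorem}\label{thm:cut}
For every $t\ge3$ there is a constant $C'_t$ such that every connected graph $G$ on $n\ge2$ vertices without a $K_t$ minor satisfies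
\[
h(G)\le\frac{C'_t}{n}\Big(\sum_vd(v)^2\Big)^{1/2}\le C'_t\sqrt{2C_t\,\Delta/n}.
\]
\end{theorem}

In particular $h(G)\ge1$ gives $\Delta\ge n/(2C_tC_t'^2)$. The last theorem shows the limits of these bounds. A graph is \emph{$k$-degenerate} if each of its nonempty subgraphs has a vertex of degree at most $k$. By \eqref{eq:density}, graphs without a $K_t$ minor are $\lfloor2C_t\rfloor$-degenerate, so bounded degeneracy is a weaker hypothesis than an excluded minor.

\begin{theorem}\label{thm:limits}
\begin{enumerate}
\item[(a)] There is a constant $C$ such that for all sufficiently large $t$ there are, for infinitely many $n$, path-pairable $n$-vertex graphs without a $K_t$ minor with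
\[
\Delta\le C\,n\,\frac{(\log t/\log\log t)^3}{t^2}\qquad\text{and}\qquad\sum_vd(v)^2\le C\,n^2\,\frac{(\log t/\log\log t)^4}{t^2}.
\]
\item[(b)] For every even $s\ge4$ there are, for infinitely many $n$, path-pairable $n$-vertex graphs without a $K_{s+2}$ minor with $\Delta\le3n/s$.
\item[(c)] There are infinitely many $3$-degenerate path-pairable graphs with $\Delta=O(n^{3/4})$.
\end{enumerate}
\end{theorem}

Thus Theorem~\ref{thm:poly}(a) is sharp up to a polylogarithmic factor in $t$. Let $c^*(t)$ be the supremum of all $c$ such that $\Delta\ge cn$ holds for all sufficiently large path-pairable graphs without a $K_t$ minor. Theorems~\ref{thm:poly}(c) and \ref{thm:limits}(a) give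
\[
\frac1{512\,t^3}\le c^*(t)=O\Big(\frac{(\log t/\log\log t)^3}{t^2}\Big).
\]
We do not determine the exact exponent of $t$.

\subsection*{The method}
All lower bounds pass through one number $\sigma$, the expected number of common vertices of two independent random paths in $G$. Path-pairability, or the cut condition, bounds $\sigma$ from above by a multiple of $n^{-2}\sum_vd(v)^2$ (Sections~\ref{sec:routing} and \ref{sec:cut}). If $\sigma$ is small, random paths can be assembled into a clique minor (Sections~\ref{sec:oneshot} and \ref{sec:adaptive}). So an excluded minor forces $\sum_vd(v)^2$ to be of order $n^2$, and since there are only $O(n)$ edges, some degree is linear. Section~\ref{sec:high} sharpens this last step, and Section~\ref{sec:constructions} contains the constructions.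

\section{Routings and collisions}\label{sec:routing}

Path-pairability gives, for each pairing separately, a system of paths that loads no edge twice. To build a minor we want paths between vertices of our choice, chosen independently of one another, and such paths do not come from a single pairing. We therefore average over all pairings and keep only the information of how often each vertex is visited.

A \emph{routing} of a graph $G$ on $n$ vertices assigns to each unordered pair $\{x,y\}$ of distinct vertices a probability distribution on the $x$--$y$ paths. We write $R_{xy}=R_{yx}$ for a random path with this distribution, and we let $R_{xx}$ be the trivial path with the single vertex $x$. Put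
\[
p_x(v)=\frac1n\sum_{w\in V}\Pr(v\in R_{xw}),\qquad q(v)=\frac1n\sum_{x\in V}p_x(v),\qquad\sigma=\sum_{v\in V}q(v)^2 .
\]
Thus $p_x(v)$ is the probability that the path from $x$ to a uniformly random vertex visits $v$, and $p_x(x)=1$. The \emph{load} $q(v)$ is the probability that $v\in R_{xy}$ when $x$ and $y$ are independent uniform vertices. The \emph{collision number} $\sigma$ is the expected number of common vertices of two independent such paths; in particular they intersect with probability at most $\sigma$.

\begin{example}\label{ex:extremes}
In $K_n$, route every pair along its edge. Then $q(v)=\Pr(v\in\{x,y\})=(2n-1)/n^2$ and $\sigma<4/n$. A tree, on the other hand, has only one routing, and it has $\sigma>\frac14$. Indeed, choose a vertex $c$ that minimizes the size of the largest component of $G-c$. This size is at most $n/2$, since otherwise moving $c$ to its neighbor in the largest component would decrease it. The path $R_{xy}$ misses $c$ only if $x$ and $y$ lie in the same component of $G-c$, which has probability less than $\frac12$. Hence $q(c)>\frac12$.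
\end{example}

The example suggests the principle behind the lower bounds: a graph without a large clique minor has no routing with a small collision number. The next lemma is the only place where path-pairability is used.

\begin{lemma}\label{lem:load}
A path-pairable graph $G$ on $n$ vertices has a routing with $q(v)\le(d(v)+1)/n$ for all $v$. Consequently $\sigma\le\frac4{n^2}\sum_vd(v)^2$.
\end{lemma}

\begin{proof}
For each pairing $\mathcal P$ fix edge-disjoint paths $P^{\mathcal P}_{xy}$, $\{x,y\}\in\mathcal P$. Let $R_{xy}$ be $P^{\mathcal P}_{xy}$ with $\mathcal P$ uniform among the pairings that contain $\{x,y\}$.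

Fix $v$. In each pairing, exactly one path has $v$ as an end, and it uses one edge at $v$. Every other path through $v$ uses two edges at $v$. As the paths are edge-disjoint, at most $1+\frac{d(v)-1}2=\frac{d(v)+1}2$ of them contain $v$. A uniform pairing contains a given pair $\{x,y\}$ with probability $\frac1{n-1}$, and conditioned on this event the path that joins $x$ to $y$ is distributed as $R_{xy}$. Taking the expected number of paths through $v$, we get
\[
\frac1{n-1}\sum_{\{x,y\}}\Pr(v\in R_{xy})\le\frac{d(v)+1}2 .
\]
The sum $n^2q(v)=\sum_{(x,w)}\Pr(v\in R_{xw})$ over ordered pairs counts each unordered pair twice, and among the trivial paths only $R_{vv}$ contributes. So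
\[
n^2q(v)\le(n-1)(d(v)+1)+1\le n(d(v)+1).
\]
Finally $d(v)\ge1$, because $v$ is joined to its partner by a path, and hence $d(v)+1\le2d(v)$.
\end{proof}

\section{A random subdivided clique}\label{sec:oneshot}

Suppose that $\sigma$ is small. The first attempt at a $K_t$ minor is to choose $t$ random vertices and join any two by a random path $P_{ij}$. Paths without a common end are independent, so they are disjoint with probability at least $1-\sigma$. Paths with a common end are not controlled at all. The path $P_{12}$ has to be divided into a part for the first branch set and a part for the second, but it may meet $P_{13}$ and $P_{23}$ anywhere, and nothing forces these meetings to occur in the right order. For $t=3$ any two of the three paths share an end, and the attempt uses no information about $\sigma$.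

The remedy is to give each path a single owner. We choose a random \emph{midpoint} for each pair of roots and let both roots send a path to it. Paths with the same owner go into the same branch set and may meet freely. The only uncontrolled pairs with different owners are the two paths to a common midpoint, and these are separated by stopping one of them where it first meets the other (Figure~\ref{fig:trunc}).

\begin{lemma}[Truncation]\label{lem:trunc}
Let $P$ be a path and let $P'$ be a path starting at a vertex $x'\notin P$, and suppose that $P$ and $P'$ share a vertex. Let $z$ be the first vertex of $P'$ that lies on $P$, and let $P''$ be the part of $P'$ strictly before $z$. Then $P''$ is a path that contains $x'$, is disjoint from $P$, and is joined to $P$ by an edge.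
\end{lemma}

\begin{proof}
Since $x'\notin P$ we have $z\ne x'$, so $P''$ contains $x'$. It avoids $P$ by the choice of $z$, and its last vertex is adjacent to $z$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (0,0) -- (6,0);
\draw[line width=2.2pt] (0.4,1.6) -- (1.4,1.4) -- (2.4,0.9);
\draw[thick,dashed] (2.4,0.9) -- (3,0);
\draw[thick,dotted] (3,0) -- (4,-0.8) -- (5,-0.8) -- (6,0);
\fill (0,0) circle (2pt) (1,0) circle (2pt) (2,0) circle (2pt) (3,0) circle (2pt) (4,0) circle (2pt) (5,0) circle (2pt) (6,0) circle (2pt);
\fill (0.4,1.6) circle (2.5pt) (1.4,1.4) circle (2.5pt) (2.4,0.9) circle (2.5pt) (4,-0.8) circle (2pt) (5,-0.8) circle (2pt);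
\node[left] at (0,0) {$x$};
\node[left] at (0.35,1.6) {$x'$};
\node[right] at (6,0) {$w$};
\node[above right] at (3,0) {$z$};
\node[below] at (1.5,0) {$P$};
\node[above right] at (1.8,1.2) {$P''$};
\end{tikzpicture}
\caption{Two paths to a common vertex $w$: the path $P$ from $x$ (horizontal) and the path $P'$ from $x'$. The path $P'$ first meets $P$ at $z$. Its part $P''$ before $z$ (heavy) is disjoint from $P$ and joined to $P$ by the dashed edge; the dotted remainder of $P'$ is discarded.}\label{fig:trunc}
\end{figure}

\begin{example}[The case $t=3$]\label{ex:t3}
Choose three roots $x_1,x_2,x_3$ and three midpoints $y_{12},y_{13},y_{23}$ independently and uniformly, and take six random paths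
\[
P_{1,12},\ P_{1,13},\quad P_{2,12},\ P_{2,23},\quad P_{3,13},\ P_{3,23},
\]
where $P_{i,jk}$ joins $x_i$ to $y_{jk}$. They follow the edges of a hexagon. Of the $15$ pairs of paths, $3$ share an owner, $3$ share a midpoint, and the other $9$ correspond to disjoint edges of the hexagon and are independent. If $\sigma<\frac19$, then with positive probability the paths in each of these $9$ pairs are disjoint. In such an outcome $x_2\notin P_{1,12}$, because $x_2$ lies on $P_{2,23}$, which is disjoint from $P_{1,12}$. In the same way $x_3\in P_{3,23}$ gives $x_3\notin P_{1,13}$, and $x_3\in P_{3,13}$ gives $x_3\notin P_{2,23}$. So we may truncate $P_{2,12}$ at $P_{1,12}$, $P_{3,13}$ at $P_{1,13}$ and $P_{3,23}$ at $P_{2,23}$. The sets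
\[
B_1=P_{1,12}\cup P_{1,13},\qquad B_2=P''_{2,12}\cup P_{2,23},\qquad B_3=P''_{3,13}\cup P''_{3,23}
\]
are connected, disjoint and pairwise adjacent. Hence $\sigma<\frac19$ forces a cycle, in agreement with the bound $\sigma>\frac14$ for trees in Example~\ref{ex:extremes}.
\end{example}

For general $t$ the hexagon is replaced by the clique $K_t$ with every edge subdivided once.

\begin{proposition}\label{prop:oneshot}
Let $t\ge3$. If $G$ has a routing with $\sigma<2/t^4$, then $G$ has a $K_t$ minor.
\end{proposition}

\begin{proof}
Let $H$ be obtained from the complete graph on $\{1,\dots,t\}$ by subdividing each edge $uu'$ once by a new vertex $w_{uu'}$. Then $H$ has $t(t-1)$ edges, hence fewer than $t^4/2$ pairs of edges. Choose $\varphi(a)$, $a\in V(H)$, independently and uniformly in $V(G)$. Given $\varphi$, choose independently for each edge $ab$ of $H$ a path $P_{ab}$ distributed as $R_{\varphi(a)\varphi(b)}$. If the edges $ab$ and $a'b'$ are vertex-disjoint, then $\varphi(a),\varphi(b),\varphi(a'),\varphi(b')$ are independent, so $P_{ab}$ and $P_{a'b'}$ are independent and intersect with probability at most $\sigma$. Since $\frac{t^4}2\sigma<1$, the union bound gives an outcome in which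
\begin{equation}\label{eq:disjoint}
P_{ab}\cap P_{a'b'}=\emptyset\qquad\text{for all vertex-disjoint edges $ab$, $a'b'$ of $H$.}
\end{equation}
Fix such an outcome. We call $u$ the owner of the paths $P_{uw}$.

Let $u<u'$ and $w=w_{uu'}$. The paths $P_{uw}$ and $P_{u'w}$ both contain $\varphi(w)$. Since $t\ge3$, the vertex $u'$ has a neighbor $w'\ne w$ in $H$. The edges $uw$ and $u'w'$ are vertex-disjoint and $\varphi(u')\in P_{u'w'}$, so \eqref{eq:disjoint} gives $\varphi(u')\notin P_{uw}$. Lemma~\ref{lem:trunc} yields a part $P''_{u'w}$ of $P_{u'w}$ that contains $\varphi(u')$, is disjoint from $P_{uw}$ and is joined to it by an edge.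

Let $B_u$ be the union of $t-1$ \emph{pieces}: the full paths $P_{uw_{uu'}}$ with $u'>u$ and the truncated paths $P''_{uw_{uu'}}$ with $u'<u$. Every piece is a path through $\varphi(u)$, so $B_u$ is nonempty and connected. For $u<u'$ the sets $B_u$ and $B_{u'}$ are joined by the edge from the truncation at $w_{uu'}$. To see that they are disjoint, take a piece of $B_u$, contained in $P_{uw_1}$, and a piece of $B_{u'}$, contained in $P_{u'w_2}$. If $w_1\ne w_2$, the edges $uw_1$ and $u'w_2$ are vertex-disjoint and \eqref{eq:disjoint} applies. If $w_1=w_2$, this vertex is $w=w_{uu'}$, and the pieces are $P_{uw}$ and $P''_{u'w}$, which are disjoint. So $B_1,\dots,B_t$ are the branch sets of a $K_t$ minor.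
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take the routing of Lemma~\ref{lem:load}. Since $G$ has no $K_t$ minor, Proposition~\ref{prop:oneshot} gives $\sigma\ge2/t^4$. By \eqref{eq:density},
\begin{equation}\label{eq:crude}
\sum_vd(v)^2\le\Delta\sum_vd(v)=2e(G)\,\Delta\le2C_tn\Delta .
\end{equation}
Hence
\[
\frac2{t^4}\le\sigma\le\frac4{n^2}\sum_vd(v)^2\le\frac{8C_t\Delta}n.\qedhere
\]
\end{proof}

The excluded minor entered twice, through Proposition~\ref{prop:oneshot} and through the edge count \eqref{eq:crude}. The next two sections improve these two steps in turn.

\section{Growing the branch sets one pair at a time}\label{sec:adaptive}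

Proposition~\ref{prop:oneshot} draws about $t^2$ paths at once and asks that about $t^4$ pairs of them be disjoint. This is wasteful, since we only need a good outcome to exist. If we draw the paths one after another, we can condition each new path on avoiding what the other owners have already taken. That is possible as long as a random path from the root avoids these vertices with constant probability. They form about $t^2$ paths, each of which is hit with probability about $\sigma$ on average, so $\sigma$ of order $t^{-2}$ should suffice.

Two difficulties arise. Conditioning distorts the distribution of the paths; we condition only on events of probability at least $\frac12$, so that probabilities grow by a factor of at most $2$. And some roots may become blocked; we start with $2t$ roots and show that on average at most half of them are lost.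

\begin{proposition}\label{prop:adaptive}
Let $t\ge3$. If $G$ has a routing with $\sigma\le\frac1{64t^2}$, then $G$ has a $K_t$ minor.
\end{proposition}

\begin{proof}
For a vertex $x$ and a set $S\subseteq V$ let $f_x(S)=\Pr(R_{xw}\cap S\ne\emptyset)$, where $w$ is uniform in $V$. The function $f_x$ is monotone in $S$, it equals $1$ if $x\in S$, and $f_x(S)\le\sum_{v\in S}p_x(v)$ by the union bound. Let $T=2t$ and let $x_1,\dots,x_T$ be independent uniform vertices, the roots.

\emph{The process.} We maintain sets $B_1,\dots,B_T$, starting from $B_j=\{x_j\}$, and write $U_j=\bigcup_{l\ne j}B_l$. At any time, the index $j$ is \emph{bad} if $f_{x_j}(U_j)>\frac14$. The sets only grow, so a bad index stays bad. We treat the pairs $\{j,k\}\subseteq\{1,\dots,T\}$ one by one in a fixed order. If $j$ or $k$ is bad when $\{j,k\}$ is treated, we skip the pair. Otherwise consider a uniform vertex $w$ and, given $w$, independent paths $R$ and $R'$ distributed as $R_{x_jw}$ and $R_{x_kw}$. Let $E$ be the event that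
\[
R\cap U_j=\emptyset\qquad\text{and}\qquad R'\cap U_k=\emptyset
\]
for the current sets $U_j,U_k$. The two conditions fail with probabilities $f_{x_j}(U_j)$ and $f_{x_k}(U_k)$, so $\Pr(E)\ge1-\frac14-\frac14=\frac12$. Sample $(w,R,R')$ from its distribution conditioned on $E$. Both paths contain $w$, and $x_k\notin R$ because $x_k\in B_k\subseteq U_j$. Lemma~\ref{lem:trunc} gives an initial part $R''$ of $R'$ that contains $x_k$, is disjoint from $R$ and is joined to $R$ by an edge. Add the vertices of $R$ to $B_j$ and those of $R''$ to $B_k$.

\emph{The surviving sets form a clique minor.} Each $B_j$ stays connected, since every path added to it contains $x_j$. The pairwise intersections of the sets never change: in a step for $\{j,k\}$ the path $R$ avoids all current sets other than $B_j$, the path $R''$ avoids all current sets other than $B_k$, and $R\cap R''=\emptyset$. Let $J$ be the set of indices that are not bad at the end; they were never bad. If $j\ne k$ are in $J$, then $x_j\ne x_k$, for otherwise $x_j\in U_j$ and $f_{x_j}(U_j)=1$ from the start. So $B_j\cap B_k$ is empty at the start and hence at the end. The pair $\{j,k\}$ was not skipped, so $B_j$ and $B_k$ are joined by an edge.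 Thus $(B_j)_{j\in J}$ are the branch sets of a $K_{|J|}$ minor, and it remains to show that $|J|\ge t$ with positive probability.

\emph{Few indices become bad.} Condition on the roots. Consider a step for a pair containing $k$, and condition also on the history before it. If the pair is skipped, $B_k$ does not change. If not, the sampled path from $x_k$ contains a given vertex $v$ with probability at most $p_{x_k}(v)/\Pr(E)\le2p_{x_k}(v)$, and $B_k$ gains only vertices of this path. The index $k$ lies in $T-1$ pairs, so for the final sets
\[
\Pr(v\in B_k\mid x_1,\dots,x_T)\le\mathbf 1[v=x_k]+2(T-1)\,p_{x_k}(v).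
\]
Put $\omega(x,x')=\sum_vp_x(v)p_{x'}(v)$. Since $p_{x'}(x')=1$, we have $p_x(x')\le\omega(x,x')$. From $f_{x_j}(U_j)\le\sum_{k\ne j}\sum_vp_{x_j}(v)\mathbf 1[v\in B_k]$ we obtain
\[
\mathbb E\big[f_{x_j}(U_j)\mid x_1,\dots,x_T\big]\le\sum_{k\ne j}\Big(p_{x_j}(x_k)+2(T-1)\,\omega(x_j,x_k)\Big)\le(2T-1)\sum_{k\ne j}\omega(x_j,x_k).
\]
For $k\ne j$ the roots $x_j,x_k$ are independent with $\mathbb E\,p_{x_j}(v)=\mathbb E\,p_{x_k}(v)=q(v)$, so $\mathbb E\,\omega(x_j,x_k)=\sigma$. Therefore $\mathbb E\,f_{x_j}(U_j)\le(2T-1)(T-1)\sigma\le2T^2\sigma$, and Markov's inequality gives
\[
\Pr(j\text{ is bad at the end})\le8T^2\sigma=32t^2\sigma\le\tfrac12 .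
\]
The expected number of bad indices is at most $T/2=t$. So in some outcome at most $t$ indices are bad, and $|J|\ge t$.
\end{proof}

The hypothesis of Proposition~\ref{prop:adaptive} is weaker than that of Proposition~\ref{prop:oneshot} when $t^2\ge128$, that is, for $t\ge12$.

\begin{proof}[Proof of Theorem~\ref{thm:poly}(a) and (b)]
For the routing of Lemma~\ref{lem:load}, Proposition~\ref{prop:adaptive} gives $\frac1{64t^2}<\sigma\le\frac4{n^2}\sum_vd(v)^2$, which is (a). Combining (a) with \eqref{eq:crude} gives $2C_tn\Delta\ge n^2/(256t^2)$, which is the first bound in (b). The second follows by choosing $C_t=O(t\sqrt{\log t})$.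
\end{proof}

\section{Edges at vertices of high degree}\label{sec:high}

The estimate \eqref{eq:crude} charges $\Delta$ to both ends of every edge. Vertices of bounded degree contribute only $O(n)$ to $\sum_vd(v)^2$, which is negligible against $n^2$. What matters is the degree sum over the vertices of high degree. These vertices are few, and the edges from a small set to the rest of the graph obey a better bound than \eqref{eq:density}.

\begin{lemma}\label{lem:high}
Let $t\ge3$, let $G$ be an $n$-vertex graph without a $K_t$ minor, and let $A$ be the set of vertices of degree at least $K=8C_t^3$. Then $\sum_{v\in A}d(v)\le(t-1)n$.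
\end{lemma}

The factor cannot be lowered much. The complete bipartite graph with parts of sizes $t-2$ and $n-t+2$ has no $K_t$ minor, since all branch sets but one must meet the small part, and the degrees in the small part sum to $(t-2)(n-t+2)$.

\begin{proof}
Let $B=V\setminus A$ and $N=|A|$. Since $KN\le\sum_vd(v)\le2C_tn$, we have $N\le2C_tn/K$. We want to show that most vertices of $B$ have at most $t-2$ neighbors in $A$. This would hold for a vertex whose neighbors in $A$ form a clique, so we spend a few vertices of $B$ to create the missing edges.

Delete all edges inside $B$. As long as some remaining $b\in B$ has two neighbors $a,a'\in A$ that are currently nonadjacent, contract the edge $ba$ and call the new vertex $a$. This creates the edge $aa'$ and destroys no edge inside $A$. It does not change the neighborhood of any other vertex of $B$, because all neighbors of $b$ lie in $A$. The current graph on $A$ is always a minor of $G$, so it has at most $C_tN$ edges. Each contraction adds an edge inside $A$, so the set $B'$ of contracted vertices has $|B'|\le C_tN$.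

When the process stops, the neighbors in $A$ of any $b\in B\setminus B'$ are pairwise adjacent, and together with $b$ they form a clique in a minor of $G$. So $b$ has at most $t-2$ neighbors in $A$, and these are its original neighbors in $A$. For the contracted vertices we apply \eqref{eq:density} to the subgraph of $G$ on $A\cup B'$ and get $e(A,B')\le C_t(N+C_tN)$. Also $e(G[A])\le C_tN$. Since $C_t\ge1$,
\[
\sum_{v\in A}d(v)=e(A,B)+2e(G[A])\le(t-2)n+(C_t^2+3C_t)N\le(t-2)n+4C_t^2\cdot\frac{2C_tn}K=(t-1)n.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:poly}(c)]
With $A$ and $K$ as in Lemma~\ref{lem:high},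
\[
\sum_vd(v)^2\le\Delta\sum_{v\in A}d(v)+K\sum_{v\notin A}d(v)\le\Delta(t-1)n+16C_t^4n .
\]
By (a), $\Delta(t-1)\ge\frac n{256t^2}-16C_t^4$. If $n\ge2^{13}t^2C_t^4$, then $16C_t^4\le\frac n{512t^2}$, and so $\Delta(t-1)\ge\frac n{512t^2}$.
\end{proof}

\section{From cuts to routings}\label{sec:cut}

Proposition~\ref{prop:adaptive} needs only a routing with small loads, and such a routing can come from a fractional flow as well as from edge-disjoint paths. Say that $G$ \emph{carries a uniform flow of value $f$} if $f$ units of flow can be sent simultaneously between every pair of distinct vertices with total flow at most $1$ on each edge. Every flow of value $f$ from $x$ to $y$ is a sum of flows along $x$--$y$ paths, of total value $f$, and flows along cycles; discarding the cycles does not increase the flow on any edge. So we may describe a uniform flow by nonnegative weights on paths, such that the weights of the $x$--$y$ paths sum to $f$ for each pair $\{x,y\}$ and the weights of the paths through each edge sum to at most $1$.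

If $G$ carries a uniform flow of value $f$, then $e(S,V\setminus S)\ge f\,|S|\,|V\setminus S|$ for every $S$, since all flow between $S$ and its complement crosses the cut. For graphs with an excluded minor the converse holds up to a constant factor.

\begin{theorem}[Klein, Plotkin and Rao \cite{KPR}]\label{thm:kpr}
For every $t$ there is $\kappa_t\ge1$ such that the following holds. If $G$ has no $K_t$ minor and $e(S,V\setminus S)\ge\beta\,|S|\,|V\setminus S|$ for all $S\subseteq V$, then $G$ carries a uniform flow of value $\beta/\kappa_t$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:cut}]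
Let $h=h(G)$, which is positive because $G$ is connected. For $|S|\le n/2$ we have $e(S,V\setminus S)\ge h|S|\ge\frac hn|S|\,|V\setminus S|$, and the outer inequality is symmetric in $S$ and $V\setminus S$. So Theorem~\ref{thm:kpr} applies with $\beta=h/n$ and gives a uniform flow of value $f=h/(n\kappa_t)$. Let $R_{xy}$ be an $x$--$y$ path chosen with probability proportional to its weight.

Fix $v$. The total weight of the paths that contain $v$ is $f\sum_{\{x,y\}}\Pr(v\in R_{xy})$. Each of these paths uses at least one edge at $v$, and each edge carries weight at most $1$, so this total is at most $d(v)$. Counting ordered pairs as in Lemma~\ref{lem:load},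
\[
q(v)\le\frac1{n^2}\Big(\frac{2d(v)\,n\kappa_t}h+1\Big)\le\frac{3\kappa_t\,d(v)}{hn},
\]
where the last step uses $h\le d(v)$ (take $S=\{v\}$) and $n\kappa_t\ge1$. Proposition~\ref{prop:adaptive} now gives
\[
\frac1{64t^2}<\sigma\le\frac{9\kappa_t^2}{h^2n^2}\sum_vd(v)^2,
\]
that is, $h<24t\kappa_t\big(\sum_vd(v)^2\big)^{1/2}/n$. This is the first inequality with $C'_t=24t\kappa_t$, and the second is \eqref{eq:crude}.
\end{proof}

\section{Constructions}\label{sec:constructions}

A star serves all pairs through one center. To lower the maximum degree we share the work among $s$ centers, called hubs. Every other vertex is attached to one hub as its home and spends its remaining edges on connecting hubs to one another. We first give one criterion for path-pairability and one for the absence of a clique minor, and then choose the pattern of connections in two ways.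

\subsection{Hubs, homes and links}
A \emph{hub system} consists of a bipartite graph $G$ with parts $A$ and $B$, where the $s=|A|$ vertices of $A$ are the \emph{hubs}, and the following data. Each $b\in B$ has a \emph{home} $\eta(b)\in A$ adjacent to it, and $b\eta(b)$ is its \emph{home edge}; for a hub we put $\eta(a)=a$. Some of the other edges at each $b$ are grouped into disjoint pairs $\{ba,ba'\}$, called \emph{links}. The link $\{ba,ba'\}$ is a path of length two that joins the hubs $a$ and $a'$. Distinct links share no edge, and no link contains a home edge. Let $\Lambda(a,a')$ be the number of links that join $a$ and $a'$. The \emph{hub graph} $\Gamma$ has vertex set $A$, and two hubs are adjacent if they have a common neighbor in $B$.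

To join $x$ to $y$, we go from $x$ to its home, travel through $\Gamma$ along links to the home of $y$, and go to $y$. A pairing may match all vertices of one home with vertices of one other home, and then a fixed route between the two homes would be overloaded. We therefore spread the pairs with given homes evenly over all hubs $g$ and send each pair through its hub $g$. The demand on each route is then bounded independently of the pairing.

\begin{lemma}\label{lem:pp}
Consider a hub system with $|A\cup B|$ even. For all $(a,g)\in A^2$ let $W_{ag}$ be an $a$--$g$ path in $\Gamma$, and suppose that each edge of $\Gamma$ lies on at most $\rho$ of these $s^2$ paths. Suppose that each hub is the home of at most $M$ vertices of $A\cup B$ and that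
\begin{equation}\label{eq:links}
\Lambda(a,a')\ge\rho\,(M/s+s)\qquad\text{for every edge $aa'$ of $\Gamma$.}
\end{equation}
Then $G$ is path-pairable.
\end{lemma}

\begin{proof}
Fix a pairing. A pair whose vertices have a common home is joined through it by home edges. For hubs $a\ne a'$ let $N(a,a')$ be the number of pairs with homes $a$ and $a'$. Assign to each of these pairs an \emph{intermediate hub} $g\in A$, so that each $g$ receives at most $\lceil N(a,a')/s\rceil\le N(a,a')/s+1$ of them. A pair $x,y$ with homes $a,a'$ and intermediate hub $g$ is joined by the walk that consists of the home edge of $x$ (if $x$ is not a hub), the path $W_{ag}$, the path $W_{a'g}$ reversed, and the home edge of $y$ (if $y$ is not a hub), where each traversal of an edge of $\Gamma$ is to be realized by a link.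

The path $W_{ag}$ is used only by pairs that have one home equal to $a$ and intermediate hub $g$. Since $\sum_{a'\ne a}N(a,a')\le M$, there are at most $\sum_{a'\ne a}(N(a,a')/s+1)\le M/s+s$ such pairs. Hence each edge of $\Gamma$ is traversed at most $\rho(M/s+s)$ times in total, and by \eqref{eq:links} all traversals can be realized by distinct links. Each home edge is used only by the pair that contains its end in $B$. So the walks are pairwise edge-disjoint, and each of them contains a path between its ends.
\end{proof}

\begin{lemma}\label{lem:minor}
If the graph $G$ of a hub system has a $K_t$ minor, then $\Gamma$ has a $K_{t-1}$ minor. In particular $s\ge t-1$ and $e(\Gamma)\ge\binom{t-1}2$.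
\end{lemma}

\begin{proof}
A branch set without a hub is a connected subset of the independent set $B$, hence a single vertex of $B$. Two such sets are not adjacent, so at least $t-1$ branch sets contain a hub. We show that their traces on $A$ are branch sets in $\Gamma$. Let $X$ be one of them. A path in $G[X]$ between two hubs alternates between $A$ and $B$, and consecutive hubs on it are adjacent in $\Gamma$, so $X\cap A$ is connected in $\Gamma$. Let $X,Y$ be two of them, joined by an edge $ab$ with $a\in A$ and $b\in B$, say $a\in X$ and $b\in Y$. Since $Y$ is connected and contains a hub, $b$ has a neighbor $a'\in Y$, which is a hub. Then $aa'$ is an edge of $\Gamma$ between $X\cap A$ and $Y\cap A$.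
\end{proof}

The lemma offers two ways to exclude a $K_t$ minor: use fewer than $t-1$ hubs, or use more hubs and a hub graph with fewer than $\binom{t-1}2$ edges. The first gives parts (b) and (c) of Theorem~\ref{thm:limits}, the second gives part (a).

\subsection{A complete hub graph}
Here each vertex of $B$ has degree $3$: one home edge and one link. The supply of about $n$ links is just matched by the demand of $n/2$ pairs with up to two links each. The slack comes from the trivial paths $W_{aa}$, which use no link. It is a fraction of order $1/s$, and this is why the multiplicity $\mu$ below must grow with $s$.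

\begin{proof}[Proof of Theorem~\ref{thm:limits}(b) and (c)]
Let $s\ge4$ be even and let $\mu\ge6s$ be an integer. Take $s$ hubs. For each hub $a$ and each pair $\{g,g'\}$ of hubs different from $a$, let $B$ contain $\mu$ vertices adjacent to $a,g,g'$, with home $a$ and the link to $g,g'$. Then $|B|=\mu s\binom{s-1}2$, and $n=s+|B|$ is even because $s$ is even.

The hub graph is complete. Let $W_{ag}$ be the edge $ag$ for $a\ne g$, and let $W_{aa}$ be trivial; then $\rho=2$. Each hub is the home of $M=\mu\binom{s-1}2+1$ vertices, and $\Lambda(g,g')=\mu(s-2)$, since there are $s-2$ choices for the home. Condition \eqref{eq:links} reads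
\[
\mu(s-2)\ge\mu\,\frac{(s-1)(s-2)}s+\frac2s+2s,
\]
which is equivalent to $\mu(s-2)/s\ge2s+2/s$, that is, to $\mu(s-2)\ge2s^2+2$. For $\mu\ge6s$ this follows from $4s^2-12s-2=4s(s-3)-2\ge0$. So $G$ is path-pairable by Lemma~\ref{lem:pp}. It has no $K_{s+2}$ minor by Lemma~\ref{lem:minor}, as there are only $s$ hubs. There are $3|B|$ edges and all hubs have the same degree by symmetry, so hubs have degree $3|B|/s\le3n/s$; vertices of $B$ have degree $3\le3n/s$. Every $\mu\ge6s$ is allowed, which proves (b).

A subgraph of $G$ that contains a vertex of $B$ has a vertex of degree at most $3$, and a subgraph inside $A$ has no edges. So $G$ is $3$-degenerate. For $\mu=6s$ we have $n=s+6s^2\binom{s-1}2=\Theta(s^4)$ and $\Delta=18s\binom{s-1}2\le9s^3=O(n^{3/4})$. Letting $s$ grow proves (c).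
\end{proof}

The graphs in (c) have at most $3n$ edges, but one link for each pair of hubs gives a subdivision of $K_s$. So they satisfy the edge count used in Theorem~\ref{thm:main}, and what fails is the lower bound on $\sigma$.

\subsection{A Hamming hub graph}
We now want many hubs and a hub graph with at most about $t^2/2$ edges that has short, evenly spread routes. Let $\Gamma$ be the \emph{Hamming graph} on $\mathbb Z_r^k$, in which two points are adjacent if they differ in exactly one coordinate. It has $s=r^k$ vertices and degree $k(r-1)$, and any two points are joined by a path of length at most $k$. A rough count explains the choice of parameters. The $n/2$ pairs need up to $2k$ links each, so each vertex of $B$ must supply about $k$ links. If it is adjacent to the $r$ hubs of a line, it supplies $(r-1)/2$ links, so $r$ should be a constant multiple of $k$. The edge budget allows $kr^{k+1}\approx t^2$, which gives $k$ of order $\log t/\log\log t$, and hubs have degree about $rn/s\approx kr^2n/t^2$.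

\begin{lemma}\label{lem:hamming}
Let $k\ge1$, let $r\ge4k+1$ be odd, and let $t\ge3$ satisfy $kr^{k+1}\le(t-2)^2$. For infinitely many $n$ there is a path-pairable $n$-vertex graph without a $K_t$ minor such that
\[
\Delta\le\frac{r^2}{r^{k+1}}\,n\qquad\text{and}\qquad\sum_vd(v)^2\le\frac{r^3}{r^{k+1}}\,n^2+r^2n .
\]
\end{lemma}

\begin{proof}
\emph{The graph.} Let $A=\mathbb Z_r^k$, $s=r^k$, and let $m\ge8+4s^2$ be a multiple of $r$. A \emph{line} is a set of $r$ hubs that agree in all coordinates but one. There are $kr^{k-1}$ lines, each hub lies on $k$ of them, and two hubs lie on at most one common line. For each line $\ell$ take a set $B_\ell$ of $m$ new vertices adjacent to all hubs of $\ell$. Identify $\ell$ with $\mathbb Z_r$ by its free coordinate. For each $c\in\mathbb Z_r$ let $m/r$ vertices of $B_\ell$ have home $c$ and links to the pairs $\{c+i,c-i\}$, $1\le i\le\frac{r-1}2$. Since $r$ is odd, these pairs partition $\mathbb Z_r\setminus\{c\}$, and a pair $a\ne a'$ on $\ell$ occurs for exactly one $c$, namely $c=(a+a')/2$. If the number of vertices so far is odd, add to $B$ one more vertex, adjacent to a single hub, its home, and without links. The hub graph $\Gamma$ is the Hamming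 graph, and $\Lambda(a,a')=m/r$ for each of its edges. Each hub is the home of itself, of $m/r$ vertices for each of its $k$ lines, and possibly of the extra vertex, so we may take $M=km/r+2$.

\emph{Path-pairability.} Let $W_{ag}$ change the coordinates $1,2,\dots,k$ in this order from those of $a$ to those of $g$, skipping coordinates that already agree. The step in coordinate $i$ goes from $(g_1,\dots,g_{i-1},a_i,\dots,a_k)$ to $(g_1,\dots,g_i,a_{i+1},\dots,a_k)$. So an edge in coordinate $i$, traversed in a given direction, determines $g_1,\dots,g_i$ and $a_i,\dots,a_k$, and leaves $r^{k-i}r^{i-1}=s/r$ choices for $(a,g)$. With both directions we get $\rho=2s/r$. Condition \eqref{eq:links} reads $\frac mr\ge\frac{2s}r(M/s+s)$, that is, $m\ge2M+2s^2$. Since $r\ge4k+1$, we have $2M=\frac{2k}rm+4\le\frac m2+4$, and $\frac m2\ge4+2s^2$ by the choice of $m$. Adding these gives $2M+2s^2\le m$. So $G$ is path-pairable by Lemma~\ref{lem:pp}.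

\emph{No $K_t$ minor.} We have $e(\Gamma)=\frac12r^kk(r-1)<\frac12kr^{k+1}\le\frac12(t-2)^2<\binom{t-1}2$, and Lemma~\ref{lem:minor} applies.

\emph{Degrees.} Hubs have degree at most $km+1$ and vertices of $B$ have degree at most $r$. From $n\ge r^k+kr^{k-1}m$ we get $n/r^{k-1}\ge r+km$, which is at least both bounds. So $\Delta\le n/r^{k-1}$, and $\sum_vd(v)^2\le r^k(n/r^{k-1})^2+nr^2$. These are the stated bounds. All large multiples $m$ of $r$ are allowed, so infinitely many $n$ occur.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limits}(a)]
Let $t\ge7$. We choose $k$ and $r$ so that $kr^{k+1}$ is within a constant factor of $t^2$ and $r=O(k)$. Let $k$ be the largest integer with $k(4k+1)^{k+1}\le(t-2)^2$; we have $k\ge1$ because $5^2\le(t-2)^2$. Let $r$ be the largest odd integer with $kr^{k+1}\le(t-2)^2$. Then $r\ge4k+1\ge2k+2$, and Lemma~\ref{lem:hamming} applies. We need three estimates.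

First, by the maximality of $r$,
\[
(t-2)^2<k(r+2)^{k+1}\le kr^{k+1}\exp\Big(\frac{2(k+1)}r\Big)\le kr^{k+1}\exp(1)<3kr^{k+1},
\]
so $1/r^{k+1}<3k/(t-2)^2\le6k/t^2$, as $(t-2)^2\ge t^2/2$ for $t\ge7$.

Second, by the maximality of $k$ we have $kr^{k+1}\le(t-2)^2<(k+1)(4k+5)^{k+2}$. Here $(1+\frac1k)^{1/(k+1)}\le\sqrt2$, and $4k+5\le3^{k+1}$ by induction on $k$, with equality at $k=1$. Taking $(k+1)$-th roots,
\[
r<\Big(1+\frac1k\Big)^{1/(k+1)}(4k+5)^{1/(k+1)}(4k+5)\le3\sqrt2\,(4k+5)\le27\sqrt2\,k<39k .
\]

Third, let $L=\log t>1$ and $\lambda=L/\log L\ge1$. From $k^k\le k(4k+1)^{k+1}<t^2$ we get $k\log k<2L$. Suppose that $k\ge4\lambda$. Since $\log L\le4\sqrt L$, we have $4\lambda\ge\sqrt L$, so $\log k\ge\frac12\log L$ and $k\log k\ge4\lambda\cdot\frac12\log L=2L$, a contradiction. Hence $k<4\lambda$.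

Inserting these estimates into Lemma~\ref{lem:hamming} gives
\[
\Delta\le\frac{6kr^2}{t^2}\,n\le6\cdot39^2\cdot4^3\,\frac{\lambda^3n}{t^2},\qquad\sum_vd(v)^2\le\frac{6kr^3}{t^2}\,n^2+r^2n\le\big(6\cdot39^3\cdot4^4+1\big)\frac{\lambda^4n^2}{t^2},
\]
where the last step holds for $n\ge r^2t^2$, hence for all but finitely many of the values $n$ provided by the lemma.
\end{proof}

By Lemma~\ref{lem:load} these graphs have a routing with $\sigma=O(\lambda^4/t^2)$, so the threshold $\frac1{64t^2}$ in Proposition~\ref{prop:adaptive} is also sharp up to a polylogarithmic factor in $t$.

\begin{thebibliography}{9}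

\bibitem{Diestel} Diestel, \emph{Graph Theory}.

\bibitem{GMPS} Ant\'onio Gir\~ao, G\'abor M\'esz\'aros, Kamil Popielarz and Richard Snyder, \emph{On the maximum degree of path-pairable planar graphs}, arXiv:1705.06068 (2017).

\bibitem{KPR} Klein, Plotkin and Rao, \emph{Excluded minors, network decomposition, and multicommodity flow}, STOC 1993.

\bibitem{Kostochka} Kostochka, 1984.

\bibitem{Mader} Mader, 1967.

\bibitem{Thomason} Thomason, 1984.

\end{thebibliography}
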